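\title{Counting large cliques in graphs with no $K_t$-minor}

\begin{abstract}
We prove a conjecture of Wood on the number of large cliques in graphs with no $K_t$-minor: there is an absolute constant $\lambda<1$ such that for all $t\ge 3$, $k\ge\lambda t$ and $n\ge t-1$, every $n$-vertex graph with no $K_t$-minor has at most $\binom{t-2}{k-1}\bigl(n-\frac{(k-1)(t-1)}{k}\bigr)$ cliques of size $k$. For $k\le t-1$ the extremal graphs are exactly the $(t-2)$-trees. The main step shows that a graph with $n\ge t$ vertices and no $K_t$-minor has at most $C^q(n-t+1)$ maximal cliques of size $t-1-q$, where $q\ge1$ and $C$ is an absolute constant. We also show that no $\lambda<\frac{\sqrt5-1}{2}$ has the property above.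
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. A \emph{$k$-clique} is a set of $k$ pairwise adjacent vertices, and $c_k(G)$ is the number of $k$-cliques of a graph $G$. Two sets of vertices \emph{touch} if they are disjoint and some edge joins them. A \emph{$K_t$-model} in $G$ consists of $t$ nonempty sets of vertices, the \emph{branch sets}, that induce connected subgraphs and pairwise touch. A graph has a \emph{$K_t$-minor}, that is, $K_t$ arises from one of its subgraphs by contracting edges, if and only if it has a $K_t$-model; we always work with models. For integers $n\ge1$, $t\ge2$ and $k\ge1$, let $\operatorname{cliques}(n,t,k)$ be the maximum of $c_k(G)$ over all $n$-vertex graphs $G$ with no $K_t$-minor.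

This number is $n$ for $k=1$ and $0$ for $k\ge t$. The graphs with no $K_3$-minor are the forests, so $\operatorname{cliques}(n,3,2)=n-1$, with equality exactly for trees. Trees have a greedy generalization. Start from $K_{t-1}$, the largest clique allowed, and repeatedly add a vertex whose neighborhood is a $(t-2)$-clique of the current graph. The graphs obtained in this way are the \emph{$(t-2)$-trees}. They have no $K_t$-minor (Lemma~\ref{lem:trees}), and each added vertex creates $\binom{t-2}{k-1}$ new $k$-cliques. So a $(t-2)$-tree on $n\ge t-1$ vertices has exactly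
\begin{equation}\label{eq:B}
B_{t,k}(n)=\binom{t-1}{k}+(n-t+1)\binom{t-2}{k-1}=\binom{t-2}{k-1}\Bigl(n-\frac{(k-1)(t-1)}{k}\Bigr)
\end{equation}
cliques of size $k$; the two expressions agree because $\binom{t-1}{k}=\frac{t-1}{k}\binom{t-2}{k-1}$. Hence $\operatorname{cliques}(n,t,k)\ge B_{t,k}(n)$, and one might guess that equality always holds.

For small $k$ this guess is wrong. The reason is a simple count. Let $\omega$ be the largest size of a clique of an $n$-vertex graph $G$, and suppose that $G$ has a $K_t$-model with $\sigma$ singleton branch sets. The singletons form a clique and the other branch sets have at least two vertices, so $\sigma\le\omega$ and $\sigma+2(t-\sigma)\le n$. Thus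
\begin{equation}\label{eq:count}
\text{a graph with } n+\omega<2t \text{ has no $K_t$-minor.}
\end{equation}
The graph $K_{10}$ minus a perfect matching has $n+\omega=10+5<16$, so it has no $K_8$-minor. It has $40$ edges, while $B_{8,2}(10)=\binom72+3\cdot 6=39$. But this graph has paid for its edges with its large cliques: it has no $6$-clique, while a $6$-tree on $10$ vertices has $B_{8,7}(10)=4$ cliques of size $7$. This suggests that $(t-2)$-trees are extremal when $k$ is large compared with $t$, and the following conjecture is posed in \cite{Wood}.

\begin{quote}
\textbf{Conjecture.} For some $\lambda\in[\frac13,1)$ and all integers $t\ge3$, $k\ge\lambda t$ and $n\ge t-1$, we have $\operatorname{cliques}(n,t,k)\le B_{t,k}(n)$.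
\end{quote}

We prove the conjecture and identify the extremal graphs.

\begin{theorem}\label{thm:main}
There is an absolute constant $\lambda\in[\frac13,1)$ such that for all integers $t\ge3$, $k\ge\lambda t$ and $n\ge t-1$, every $n$-vertex graph $G$ with no $K_t$-minor satisfies
\[
c_k(G)\le\binom{t-2}{k-1}\Bigl(n-\frac{(k-1)(t-1)}{k}\Bigr).
\]
If moreover $k\le t-1$, then equality holds if and only if $G$ is a $(t-2)$-tree.
\end{theorem}

A clique is \emph{maximal} if it is contained in no larger clique. Every $k$-clique lies in a maximal clique, and when $k$ is close to $t$, a clique that is $q$ vertices short of the largest allowed size $t-1$ contains exponentially fewer $k$-cliques as $q$ grows. So it suffices to show that the number of such maximal cliques grows at most exponentially in $q$, with a base that does not depend on $t$. This is the main step.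

\begin{theorem}\label{thm:maximal}
There is an absolute constant $C\ge2$ such that for all integers $t\ge3$, $1\le q\le t-2$ and $n\ge t$, every $n$-vertex graph with no $K_t$-minor has at most $C^q(n-t+1)$ maximal cliques of size exactly $t-1-q$.
\end{theorem}

The hypothesis $q\ge1$ is needed, since a $(t-2)$-tree has $B_{t,t-1}(n)=n-t+2$ cliques of size $t-1$. Linear growth in $n$ does occur: the join of $K_{t-2-q}$ with an independent set of $n-t+2+q$ vertices has $n-t+2+q$ maximal cliques of size $t-1-q$, and it has no $K_t$-minor because at most one branch set of a model avoids the $K_{t-2-q}$. (The \emph{join} of two disjoint graphs is their union together with all edges between them.) Exponential growth in $q$ occurs too; see Remark~\ref{rem:four}.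

In the other direction, the constant $\lambda$ cannot be small.

\begin{proposition}\label{prop:golden}
Let $0<\lambda<\frac{\sqrt5-1}{2}$. There are positive integers $q$ and $t_0$ such that for all $t\ge t_0$ and $N\ge1$, with $k=\lceil\lambda t\rceil$ and $n=t-1-q+2qN$, we have $\operatorname{cliques}(n,t,k)>B_{t,k}(n)$. So every $\lambda$ for which the conjecture is valid satisfies $\lambda\ge\frac{\sqrt5-1}{2}\approx0.618$.
\end{proposition}

Thus the infimum $\lambda^*$ of the valid $\lambda$ satisfies $\frac{\sqrt5-1}{2}\le\lambda^*<1$. We do not determine $\lambda^*$.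

Section~\ref{sec:glue} proves Proposition~\ref{prop:golden}, and Section~\ref{sec:reduction} derives Theorem~\ref{thm:main} from Theorem~\ref{thm:maximal}. Section~\ref{sec:idea} explains the ideas behind Theorem~\ref{thm:maximal}, which is proved in Sections~\ref{sec:few}--\ref{sec:end}.

\section{Gluing along cliques and the golden ratio}\label{sec:glue}

A \emph{separation} of a graph $G=(V,E)$ is a pair $(X,Y)$ with $X\cup Y=V$ such that $X\setminus Y$ and $Y\setminus X$ are nonempty and no edge joins them. For $S\subseteq V$, the graph $G-S$ is disconnected exactly when there is a separation with $X\cap Y=S$. Two facts are used repeatedly: every clique lies in $X$ or in $Y$, and every neighbor of a vertex of $X\setminus Y$ lies in $X$.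

\begin{lemma}\label{lem:glue}
Let $(X,Y)$ be a separation of $G$ such that $S=X\cap Y$ is a clique (possibly empty). If $G$ has a $K_t$-minor, then so does $G[X]$ or $G[Y]$.
\end{lemma}

\begin{proof}
Take a $K_t$-model in $G$. A branch set inside $X\setminus S$ cannot touch a branch set inside $Y\setminus S$, so by symmetry we may assume that no branch set lies inside $Y\setminus S$. Replace each branch set $D$ by $D\cap X$, which is nonempty. The set $D\cap X$ is connected: a path in $G[D]$ between two vertices of $D\cap X$ leaves $X$ and returns to $X$ through vertices of $D\cap S$, which are adjacent, so each excursion can be replaced by an edge. Now let $xy$ be an edge joining branch sets $D\ni x$ and $D'\ni y$. If $x,y\in X$, this edge survives. Otherwise, say, $x\in Y\setminus S$, and then $y\in Y$. A branch set that meets $Y\setminus S$ also meets $X$ and is connected, so it meets $S$. Hence both $D$ and $D'$ meet the clique $S$, and $D\cap X$ touches $D'\cap X$.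
\end{proof}

The lemma fails if $S$ is not a clique: two paths on three vertices, glued along their ends, form a $4$-cycle, which has a $K_3$-minor.

\begin{lemma}\label{lem:trees}
Let $t\ge 3$. A $(t-2)$-tree has no $K_t$-minor, and if it has at least $t$ vertices, then it has two nonadjacent vertices of degree $t-2$.
\end{lemma}

\begin{proof}
We use induction along the construction. Adding a vertex $u$ whose neighborhood is a $(t-2)$-clique $Q$ glues a copy of $K_{t-1}$ along $Q$, so Lemma~\ref{lem:glue} gives the first statement. A $(t-2)$-tree on $t$ vertices is $K_t$ minus an edge, and the ends of the missing edge have degree $t-2$. When $u$ is added later, one of the two nonadjacent vertices of degree $t-2$ of the old graph is outside the clique $Q$. It keeps its degree and is not adjacent to $u$, and $u$ has degree $t-2$.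
\end{proof}

We turn to Proposition~\ref{prop:golden}. Start from $K_{t-1}$ and let $k\approx\lambda t$, so that a given vertex lies in about a $\lambda$-fraction of the $k$-cliques. Deleting a vertex multiplies the number of $k$-cliques by about $1-\lambda$. \emph{Doubling} a vertex, that is, replacing it by two nonadjacent copies, multiplies it by about $(1-\lambda)+2\lambda=1+\lambda$. A deletion lowers $n+\omega$ by $2$ and a doubling raises it by $1$, so by \eqref{eq:count} one deletion pays for two doublings. Each such round adds one vertex in total and multiplies the count by about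
\[
f=(1-\lambda)(1+\lambda)^2=1+\lambda(1-\lambda-\lambda^2),
\]
whereas a vertex added to a $(t-2)$-tree only adds $\binom{t-2}{k-1}\approx\lambda\binom{t-1}{k}$. If $f>1$, exponential growth beats linear growth, and $f>1$ exactly when $\lambda^2+\lambda<1$, that is, $\lambda<\frac{\sqrt5-1}{2}$.

\begin{proof}[Proof of Proposition~\ref{prop:golden}]
Since $f>1$, we can fix $q\ge 1$ with $f^q\ge2q\lambda+3$. For $t>3q$ let $G_0$ be the join of $K_{t-1-3q}$ with $K_{4q}$ minus a perfect matching; this is $K_{t-1}$ after $q$ deletions and $2q$ doublings. It has $t-1+q$ vertices and its largest cliques have size $(t-1-3q)+2q=t-1-q$, so it has no $K_t$-minor by \eqref{eq:count}.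

Let $k=\lceil\lambda t\rceil$. A $k$-clique of $G_0$ takes one vertex from each of $j$ of the $2q$ nonadjacent pairs and $k-j$ vertices from $K_{t-1-3q}$. Write $(x)_j=x(x-1)\cdots(x-j+1)$. For $0\le j\le 2q$ and $t\to\infty$ we have $k/t\to\lambda$ and
\[
\frac{\binom{t-1-3q}{k-j}}{\binom{t-1}{k}}=\frac{(k)_j\,(t-1-k)_{3q-j}}{(t-1)_{3q}}\longrightarrow\lambda^j(1-\lambda)^{3q-j}.
\]
Therefore, by the binomial theorem,
\[
\frac{c_k(G_0)}{\binom{t-1}{k}}=\sum_{j=0}^{2q}\binom{2q}{j}2^j\,\frac{\binom{t-1-3q}{k-j}}{\binom{t-1}{k}}\longrightarrow(1-\lambda)^q\sum_{j=0}^{2q}\binom{2q}{j}(2\lambda)^j(1-\lambda)^{2q-j}=f^q .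
\]
Since $f^q-1\ge 2q\lambda+2$, while $1+\frac{2qk}{t-1}\to1+2q\lambda$, there is $t_0>3q$ such that for all $t\ge t_0$
\begin{equation}\label{eq:G0}
c_k(G_0)-\binom{t-1-q}{k}\ \ge\ c_k(G_0)-\binom{t-1}{k}\ >\ \Bigl(1+\frac{2qk}{t-1}\Bigr)\binom{t-1}{k}=\binom{t-1}{k}+2q\binom{t-2}{k-1}.
\end{equation}

Let $S$ be a $(t-1-q)$-clique of $G_0$, and let $G$ consist of $N$ copies of $G_0$ identified along $S$ and otherwise disjoint. Each copy has $2q$ vertices outside $S$, so $G$ has $n=t-1-q+2qN\ge t-1$ vertices, and it has no $K_t$-minor by Lemma~\ref{lem:glue} and induction on $N$. Counting in each copy the $k$-cliques not contained in $S$, we get from \eqref{eq:G0}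
\[
c_k(G)>N\binom{t-1}{k}+2qN\binom{t-2}{k-1}\ge\binom{t-1}{k}+(2qN-q)\binom{t-2}{k-1}=B_{t,k}(n),
\]
because $n-t+1=2qN-q$. The last sentence of the proposition follows, since $k=\lceil\lambda t\rceil\ge\lambda t$.
\end{proof}

\begin{remark}\label{rem:four}
The graph $G_0$ has $n-t+1=q$ and exactly $2^{2q}$ maximal cliques of size $t-1-q$. So the constant of Theorem~\ref{thm:maximal} satisfies $C^q q\ge4^q$ for all $q\ge 1$, which forces $C\ge4$.
\end{remark}

\section{From maximal cliques to $k$-cliques}\label{sec:reduction}

We derive Theorem~\ref{thm:main} from Theorem~\ref{thm:maximal} by induction on $n$. A vertex of degree at most $t-2$ can be deleted, and a separating clique splits the graph into two smaller graphs; both steps work for every $k$. If neither step applies, then $G$ has no $(t-1)$-clique. For $k=t-1$ nothing is left to count. For $k=t-2$ every $k$-clique is maximal, so Theorem~\ref{thm:maximal} with $q=1$ gives $c_{t-2}(G)\le C(n-t+1)$, while $B_{t,t-2}(n)>(t-2)(n-t+1)$. This wins as soon as $t-2\ge C$, and it shows why $C$ must not depend on $t$. For general $k$ we sum a geometric series over $q$.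

\begin{proof}[Proof of Theorem~\ref{thm:main}, assuming Theorem~\ref{thm:maximal}]
Let $\varepsilon=\frac1{3C}$ and $\lambda=1-\varepsilon\ge\frac56$. If $k\ge t$, both sides of the inequality are $0$. So let $k\le t-1$ and put $d=t-k$; then $1\le d\le\varepsilon t$, and $k\ge3$ because $k\ge\frac56t\ge\frac52$. Write $B(n)=B_{t,k}(n)$. Every $(t-2)$-tree attains $B(n)$ by \eqref{eq:B}. We prove by induction on $n$ that $c_k(G)\le B(n)$, with equality only for $(t-2)$-trees. If $n=t-1$, then $c_k(G)\le\binom{t-1}{k}=B(n)$, and equality forces $G=K_{t-1}$, since every pair of vertices lies in a $k$-set. Let $n\ge t$.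

\emph{Case 1: some vertex $v$ has degree at most $t-2$.} Then $v$ lies in at most $\binom{t-2}{k-1}$ cliques of size $k$, so $c_k(G)\le B(n-1)+\binom{t-2}{k-1}=B(n)$. If equality holds, then $G-v$ is a $(t-2)$-tree, $v$ has exactly $t-2$ neighbors, and every $(k-1)$-set of neighbors is a clique. As $2\le k-1\le t-2$, the neighborhood of $v$ is a clique, and $G$ is a $(t-2)$-tree.

\emph{Case 2: the minimum degree is at least $t-1$, and $G$ has a separation $(X,Y)$ such that $S=X\cap Y$ is a clique (possibly empty).} Let $s=|S|\le t-1$. A vertex of $X\setminus Y$ lies in $X$ together with all its neighbors, so $t\le|X|<n$, and likewise $t\le|Y|<n$. By induction and $|X|+|Y|=n+s$,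
\[
c_k(G)=c_k(G[X])+c_k(G[Y])-\binom sk\le 2\binom{t-1}{k}+(n+s-2t+2)\binom{t-2}{k-1}-\binom sk .
\]
The right side equals $B(n)+\binom{t-1}{k}-\binom sk-(t-1-s)\binom{t-2}{k-1}$, and this is at most $B(n)$ because
\[
\binom{t-1}{k}-\binom sk=\sum_{j=s}^{t-2}\binom{j}{k-1}\le(t-1-s)\binom{t-2}{k-1}.
\]
If $c_k(G)=B(n)$, then $G[X]$ attains its bound and is a $(t-2)$-tree on at least $t$ vertices. One of the two nonadjacent vertices given by Lemma~\ref{lem:trees} is outside the clique $S$, so it has degree $t-2$ in $G$, a contradiction. Hence $c_k(G)<B(n)$ in this case.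

\emph{Case 3: the minimum degree is at least $t-1$, and $G-S$ is connected for every clique $S$.} Suppose that $A$ is a $(t-1)$-clique. Then $G-A$ is nonempty and connected, and each vertex of $A$ has only $t-2$ neighbors in $A$, hence a neighbor outside $A$. So $V\setminus A$ and the singletons of $A$ form a $K_t$-model, a contradiction. Thus every $k$-clique lies in a maximal clique of size $t-1-q$ with $q\ge1$ and $t-1-q\ge k$, that is, $1\le q\le d-1$. Put $y=\frac{\varepsilon}{1-\varepsilon}=\frac1{3C-1}$, so that $\frac{d}{t}\le\frac{d}{t-d}\le y$. We have $\binom{t-2}{k}=\frac{d-1}{t-d}\binom{t-2}{k-1}\le y\binom{t-2}{k-1}$, and $\binom{j-1}{k}=\frac{j-k}{j}\binom jk$ with $\frac{j-k}{j}\le 1-\frac kt=\frac dt\le y$ for $k<j\le t$. Applying the second identity for $j=t-2,t-3,\dots,t-q$, we get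
\[
\binom{t-1-q}{k}\le y^{q-1}\binom{t-2}{k}\le y^q\binom{t-2}{k-1}.
\]
Since $Cy=\frac{C}{3C-1}<\frac12$, Theorem~\ref{thm:maximal} gives
\[
c_k(G)\le\sum_{q=1}^{d-1}C^q(n-t+1)\,y^q\binom{t-2}{k-1}<(n-t+1)\binom{t-2}{k-1}<B(n).
\]
This is the only place where $k\ge\lambda t$ is used, apart from $k\ge3$ in the case of equality.
\end{proof}

\section{How cliques grow into larger minors}\label{sec:idea}

Let $r=t-1-q$. An $r$-clique is a $K_r$-model, and $q+1$ further branch sets would make it a $K_t$-model. An induction on $n$ reduces Theorem~\ref{thm:maximal} to graphs that are highly connected and in which every vertex lies in many maximal $r$-cliques. We shall show that such a graph has a $K_t$-minor. High connectivity provides disjoint paths between large sets, through the following form of Menger's theorem. For vertex sets $P,Q$ of a graph $H$, a \emph{$P$--$Q$ path} is a path with one end in $P$ and the other end in $Q$; a single vertex of $P\cap Q$ is allowed. The maximum number of disjoint $P$--$Q$ paths equals the minimum size of a set of vertices that meets every $P$--$Q$ path.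

Paths alone gain nothing: if $A$ and $B$ are disjoint $r$-cliques, then $r$ disjoint $A$--$B$ paths form just another $K_r$-model. They are wasteful, since they touch each other twice, once in $A$ and once in $B$. There are two ways to avoid the waste, both visible for $r=2$.

\begin{example}[two cliques and an extra vertex]\label{ex:two}
Let $A=\{x,x'\}$ and $B=\{u,u'\}$ be disjoint edges, and let $w\notin A$ be a neighbor of $x$. Suppose that there are disjoint paths from $x'$ to $u$ and from $w$ to $u'$ that avoid $x$. The paths touch through the edge $uu'$, and $\{x\}$ touches them through the edges $xx'$ and $xw$. This is a $K_3$-model. In general, if $A$ and $B$ are disjoint $r$-cliques and $w\notin A$ is a neighbor of $x\in A$, then $r$ disjoint paths from $(A\setminus\{x\})\cup\{w\}$ to $B$ that avoid $x$ form a $K_{r+1}$-model together with $\{x\}$. Starting a path at $w$ frees the vertex $x$ to be a branch set. To free $q+1$ vertices of $A$, we need $q+1$ vertices outside $A$ that are adjacent to all of them.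
\end{example}

\begin{example}[three cliques]\label{ex:three}
Let $\{a,a'\}$, $\{b,b'\}$, $\{c,c'\}$ be disjoint edges, and suppose that there are disjoint paths from $a'$ to $b$, from $b'$ to $c$ and from $c'$ to $a$. They pairwise touch through the three edges, so they form a $K_3$-model. In general, let $A_1,A_2,A_3$ be disjoint $r$-cliques. If each of two disjoint paths meets two of the three cliques, then some clique meets both paths, so they touch. Each path needs only two of the $3r$ vertices, so there is room for $\lfloor 3r/2\rfloor$ branch sets.
\end{example}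

Measure the distance between two $r$-cliques $A,B$ by $|A\setminus B|$. The proof of Theorem~\ref{thm:maximal} distinguishes two cases, with thresholds that depend only on $q$. Suppose first that all maximal $r$-cliques are close to a fixed one, $A$. Then every vertex outside $A$ is adjacent to all but a few vertices of $A$, and $G-A$ has large minimum degree, hence a large complete minor. Merging its branch sets at random gives connected sets that touch almost all vertices of $A$. Suppose next that two maximal $r$-cliques are far apart. Then the maximal $r$-cliques fall into clusters that are far from each other. Example~\ref{ex:three} rules out three clusters, so one cluster is large, and it supplies the extra vertices for Example~\ref{ex:two}.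

The first case needs minimum degree $r+F$, where $F$ is of order $q^4\sqrt{\ln (2q)}$ in our argument. The price is the base of the induction: we must count maximal $r$-cliques in graphs with about $r+F$ vertices. The easy bound, exponential in $F$, would be useless in Section~\ref{sec:reduction}, where the geometric series tolerates only $C^q$. We begin with this counting problem.

\section{Graphs with few vertices outside a clique}\label{sec:few}

For a graph $H$ and $s\ge0$, let $\mu_s(H)$ be the number of maximal cliques of $H$ of size exactly $s$. We allow the graph with no vertices; its only maximal clique is the empty set.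

\begin{lemma}\label{lem:trace}
Let $A$ be a clique and $B$ a maximal clique of a graph. Then $B$ is determined by $A$ and $B\setminus A$, namely $B=(B\setminus A)\cup\{a\in A: a\text{ is adjacent to every vertex of }B\setminus A\}$.
\end{lemma}

\begin{proof}
The right side is a clique that contains $B$, and $B$ is maximal.
\end{proof}

Fix $q\ge1$. For an integer $m\ge0$, let $\Gamma_q(m)$ be the maximum of $\mu_s(H)$ over all $s\ge0$ and all graphs $H$ with at most $s+m$ vertices and no $K_{s+q+1}$-minor. The maximum exists and
\begin{equation}\label{eq:trivial}
\Gamma_q(m)\le2^m,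
\end{equation}
because if $A$ is an $s$-clique of $H$, then by Lemma~\ref{lem:trace} each maximal clique is determined by a subset of $V(H)\setminus A$, a set of at most $m$ vertices. The function $\Gamma_q$ is nondecreasing, since increasing $m$ admits more graphs.

We improve \eqref{eq:trivial} by branching on a vertex $w$. The cliques that avoid $w$ live in $H-w$, where $m$ has dropped by $1$. The cliques that contain $w$ correspond to cliques in the neighborhood of $w$, where $s$ has dropped by $1$, $q$ is unchanged, and $m$ has dropped by the number of non-neighbors of $w$. (This is why $\Gamma_q$ is a maximum over all $s$.) A \emph{non-neighbor} of $w$ is a vertex other than $w$ that is not adjacent to $w$. The branching is efficient if some vertex has many non-neighbors, and the excluded minor guarantees this: in a nearly complete graph, small random groups of vertices are branch sets.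

\begin{lemma}\label{lem:nonnbr}
Let $m\ge20q$, and let $H$ be a graph with $s+m$ vertices, an $s$-clique $A$, and no $K_{s+q+1}$-minor. Then some vertex of $H$ has more than $m^{4/5}/100$ non-neighbors.
\end{lemma}

\begin{proof}
Suppose that every vertex has at most $\Delta=m^{4/5}/100$ non-neighbors. Let $R=V(H)\setminus A$, so $|R|=m\ge20$. Choose uniformly at random $\lfloor m/5\rfloor$ disjoint $5$-subsets of $R$, called \emph{groups}. A group is \emph{bad} if (i) it contains two nonadjacent vertices, or (ii) its five vertices are all non-neighbors of one vertex of $H$; otherwise it is \emph{good}.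

For (i), there are at most $m\Delta/2$ nonadjacent pairs in $R$, and a given pair lies in a common group with probability $\lfloor m/5\rfloor\binom52/\binom m2\le\frac4{m-1}$. So the expected number of groups with (i) is at most $\frac{2m\Delta}{m-1}\le4\Delta\le0.04m$.

For (ii), let $j_a\le\Delta$ be the number of non-neighbors of $a\in V(H)$ in $R$. Counting from the side of $R$ gives $\sum_aj_a\le m\Delta$, so the number of $5$-sets with (ii) is at most $\sum_a\binom{j_a}5\le\sum_a j_a\Delta^4/120\le m\Delta^5/120$. A given $5$-set is a group with probability at most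
\[
\frac{m/5}{\binom m5}=\frac{24}{(m-1)(m-2)(m-3)(m-4)}\le\frac{24\cdot 2^4}{m^4}=\frac{384}{m^4}.
\]
So the expected number of groups with (ii) is at most $3.2\,\Delta^5/m^3=3.2\cdot10^{-10}m$.

The expected number of bad groups is thus at most $m/20$. For some choice the number of good groups is at least $\lfloor m/5\rfloor-\frac m{20}\ge\frac{3m}{20}-1\ge\frac m{10}\ge 2q\ge q+1$. A good group is a clique, and every vertex outside it has a neighbor in it. Hence $q+1$ good groups and the singletons of $A$ form a $K_{s+q+1}$-model, a contradiction.
\end{proof}

Passing to a neighborhood thus lowers $m^{1/5}$ by a constant, so it can happen only $O(m^{1/5})$ times. The group size $5$ is chosen so that $m^{1/5}\ln m=O(q)$ holds in the range of $m$ that we need.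

\begin{lemma}\label{lem:gamma}
For every $c>0$ there is a constant $C'$, depending only on $c$, such that $\Gamma_q(m)\le C'^{\,q}$ for all $q\ge1$ and all $m\le c\,q^{9/2}$.
\end{lemma}

\begin{proof}
Write $\Gamma=\Gamma_q$ and $g(m)=\lceil m^{4/5}/100\rceil$. We first show that
\begin{equation}\label{eq:rec}
\Gamma(m)\le\Gamma(m-1)+\Gamma(m-g(m))\qquad\text{for }m\ge20q.
\end{equation}
Let $H$ and $s$ be as in the definition of $\Gamma(m)$. If $H$ has at most $s+m-1$ vertices, then $\mu_s(H)\le\Gamma(m-1)$. So let $H$ have $s+m$ vertices and $\mu_s(H)\ge1$; then $s\ge1$, since $H$ has vertices. By Lemma~\ref{lem:nonnbr}, some vertex $w$ has at least $g(m)$ non-neighbors. The maximal cliques of $H$ that avoid $w$ are maximal in $H-w$, so at most $\Gamma(m-1)$ of them have size $s$. Removing $w$ from a maximal $s$-clique that contains $w$ gives a maximal $(s-1)$-clique of $H[N(w)]$. This graph has at most $(s-1)+(m-g(m))$ vertices, and it has no $K_{(s-1)+q+1}$-minor, since $\{w\}$ could be added to a model. So at most $\Gamma(m-g(m))$ maximal $s$-cliques contain $w$, and \eqref{eq:rec} follows.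

Since $g(j+1)\le g(j)+1$, the function $j-g(j)$ is nondecreasing. Applying \eqref{eq:rec} repeatedly to the first term, we get for $m>20q$
\[
\Gamma(m)\le\Gamma(20q)+\sum_{j=20q+1}^{m}\Gamma(j-g(j))\le(m+1)\,\Gamma\bigl(\max\{20q,\;m-g(m)\}\bigr).
\]
Put $m_0=m$ and $m_{i+1}=m_i-g(m_i)$, and let $N$ be the first index with $m_N\le20q$. The concave function $x^{1/5}$ lies below its tangent at $m_i$, so
\[
m_{i+1}^{1/5}\le\bigl(m_i-m_i^{4/5}/100\bigr)^{1/5}\le m_i^{1/5}-\tfrac15m_i^{-4/5}\cdot m_i^{4/5}/100=m_i^{1/5}-\tfrac1{500}.
\]
As $m_{N-1}>0$, we get $N\le500m^{1/5}+1$. Together with \eqref{eq:trivial} this gives $\Gamma(m)\le(m+1)^{500m^{1/5}+1}\,2^{20q}$, and this bound also holds for $m\le20q$. For $m\le cq^{9/2}$,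
\[
\log_2\Gamma(m)\le\bigl(500c^{1/5}q^{9/10}+1\bigr)\log_2\bigl(cq^{9/2}+1\bigr)+20q .
\]
The first term divided by $q$ tends to $0$ as $q\to\infty$, so it is bounded over $q\ge1$ by a constant depending only on $c$.
\end{proof}

\section{A minimal counterexample is highly connected}\label{sec:minimal}

We use the following theorem to find a large complete minor outside a clique.

\begin{theorem}[Kostochka \cite{Kostochka}, Thomason \cite{Thomason}]\label{thm:KT}
There is a constant $c_1\ge1$ such that for all $p\ge2$, every graph of average degree at least $c_1p\sqrt{\ln p}$ has a $K_p$-minor.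
\end{theorem}

Fix $t\ge3$ and $1\le q\le t-2$ for the rest of the paper, and put
\begin{gather*}
r=t-1-q\ge1,\qquad b=4(q+1)^2,\qquad p=5b^2,\qquad F=\lceil c_1p\sqrt{\ln p}\,\rceil,\\
\kappa=t+F=r+q+1+F,\qquad \gamma=\max\{\Gamma_q(F+q+2),\,2^{q+1}\}.
\end{gather*}
Here $b$ will be the threshold between close and far cliques, $K_p$ is the minor to be found outside an $r$-clique, $F$ is the degree that forces it, and $\kappa$ is the connectivity that we want. We have $p=80(q+1)^4\le1280q^4$ and $\ln p\le8+4\ln q\le12q$, so $F+q+2\le1280\sqrt{12}\,c_1q^{9/2}+4q\le cq^{9/2}$ for an absolute constant $c$. By Lemma~\ref{lem:gamma} and $2^{q+1}\le4^q$, we have $\gamma\le C^q$ for the absolute constant $C=\max\{C',4\}$. Since $\kappa+1=r+(F+q+2)$ and $t=r+q+1$, the definition of $\Gamma_q$ gives: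
\begin{equation}\label{eq:base}
\text{if $H$ has at most $\kappa+1$ vertices and no $K_t$-minor, then }\mu_r(H)\le\gamma.
\end{equation}

To obtain connectivity $\kappa$ from an induction, we strengthen the factor $n-t+1$ to $n-\kappa$: splitting along a separator $S$ counts the vertices of $S$ twice but also subtracts $\kappa$ twice.

\begin{proposition}\label{prop:claim}
If $G$ has $n\ge\kappa+1$ vertices and no $K_t$-minor, then $\mu_r(G)\le\gamma(n-\kappa)$.
\end{proposition}

This implies Theorem~\ref{thm:maximal}: for $t\le n\le\kappa+1$ we have $\mu_r(G)\le\gamma\le C^q(n-t+1)$ by \eqref{eq:base}, and for $n\ge\kappa+1$ we use $n-\kappa\le n-t+1$.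

Suppose that Proposition~\ref{prop:claim} fails. \emph{From now on $G=(V,E)$ is a counterexample with the minimum number $n$ of vertices, and $\mathcal F$ is the family of its maximal cliques of size $r$.} Thus $G$ has no $K_t$-minor, $|\mathcal F|>\gamma(n-\kappa)$, and $n\ge\kappa+2$ by \eqref{eq:base}.

\begin{lemma}\label{lem:basic}
The graph $G$ has the following properties.
\begin{enumerate}
\item[(a)] Every vertex lies in more than $\gamma$ members of $\mathcal F$.
\item[(b)] Every vertex has degree at least $\kappa+1$.
\item[(c)] The graph $G-S$ is connected for every $S\subseteq V$ with $|S|\le\kappa$.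
\item[(d)] If $S\subseteq V$, $\ell\ge1$, $|S|+\ell\le\kappa+1$, and $P,Q\subseteq V\setminus S$ have at least $\ell$ vertices each, then $G-S$ has $\ell$ disjoint $P$--$Q$ paths.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Suppose that $v$ lies in at most $\gamma$ members. The members that avoid $v$ are maximal cliques of $G-v$, which has $n-1\ge\kappa+1$ vertices. By minimality, $|\mathcal F|\le\gamma(n-1-\kappa)+\gamma$, a contradiction.

(b) If $v$ has degree at most $\kappa$, then the members of $\mathcal F$ that contain $v$ are maximal cliques of $G[N(v)\cup\{v\}]$, a graph with at most $\kappa+1$ vertices. By \eqref{eq:base} there are at most $\gamma$ of them, contrary to (a).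

(c) Otherwise there is a separation $(X,Y)$ with $|X\cap Y|\le\kappa$. By (b), $\kappa+2\le|X|<n$ and $\kappa+2\le|Y|<n$. Each member of $\mathcal F$ is a maximal clique of $G[X]$ or of $G[Y]$. By minimality, $|\mathcal F|\le\gamma(|X|-\kappa)+\gamma(|Y|-\kappa)=\gamma(n+|X\cap Y|-2\kappa)\le\gamma(n-\kappa)$, a contradiction.

(d) Let $S'\subseteq V\setminus S$ with $|S'|<\ell$. Then $|S\cup S'|\le\kappa$, so $G-S-S'$ is connected by (c), and it contains a vertex of $P$ and a vertex of $Q$. Hence $S'$ misses some $P$--$Q$ path of $G-S$, and Menger's theorem applies.
\end{proof}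

\section{Three cliques}\label{sec:three}

For $r$-cliques $A,B$ of $G$ let $\rho(A,B)=|A\setminus B|$. This is half the size of the symmetric difference, so $\rho$ is a metric. In this section the cliques need not be maximal.

We adapt Example~\ref{ex:three} to three $r$-cliques $A_1,A_2,A_3$ that may overlap. Their \emph{core} $M$ is the set of vertices that lie in at least two of them, and $P_i=A_i\setminus M$ is the \emph{private part} of $A_i$; see Figure~\ref{fig:core}. The sets $P_1,P_2,P_3,M$ are pairwise disjoint. For $\{i,j,l\}=\{1,2,3\}$ let $x_i=|(A_j\cap A_l)\setminus A_i|$; this is the number of core vertices outside $A_i$. Put $e=r-|M|$, an integer that may be negative. From $r=|A_i|=|P_i|+|M|-x_i$ and from the partition of $A_i\setminus A_j$ into $P_i$ and $(A_i\cap A_l)\setminus A_j$ we get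
\begin{equation}\label{eq:sizes}
|P_i|=e+x_i,\qquad \rho(A_i,A_j)=e+x_i+x_j\quad(i\ne j).
\end{equation}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.85]
\begin{scope}
\clip (90:1.1) circle (1.6);
\fill[gray!30] (210:1.1) circle (1.6);
\fill[gray!30] (330:1.1) circle (1.6);
\end{scope}
\begin{scope}
\clip (210:1.1) circle (1.6);
\fill[gray!30] (330:1.1) circle (1.6);
\end{scope}
\draw (90:1.1) circle (1.6) (210:1.1) circle (1.6) (330:1.1) circle (1.6);
\node at (90:1.9) {$P_1$};
\node at (210:1.9) {$P_2$};
\node at (330:1.9) {$P_3$};
\node at (270:1.05) {$x_1$};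
\node at (30:1.05) {$x_2$};
\node at (150:1.05) {$x_3$};
\draw[very thick] (110:2.2) .. controls (135:3.6) and (165:3.6) .. (190:2.2);
\draw[very thick] (230:2.2) .. controls (255:3.6) and (285:3.6) .. (310:2.2);
\draw[very thick] (350:2.2) .. controls (15:3.6) and (45:3.6) .. (70:2.2);
\fill (110:2.2) circle (2pt) (190:2.2) circle (2pt) (230:2.2) circle (2pt) (310:2.2) circle (2pt) (350:2.2) circle (2pt) (70:2.2) circle (2pt);
\end{tikzpicture}
\caption{Three cliques (disks) with their core shaded, their private parts $P_1,P_2,P_3$, and the sizes $x_1,x_2,x_3$ of three regions of the core. Every core vertex and every thick path meets at least two of the three cliques, so any two of these objects meet a common clique and touch.}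
\label{fig:core}
\end{figure}

\begin{lemma}\label{lem:core}
We have $e+q\ge0$, and $G-M$ has at most $e+q$ disjoint paths each of which meets at least two of $P_1,P_2,P_3$.
\end{lemma}

\begin{proof}
Consider the singletons of $M$ together with a family of disjoint paths as in the statement. These sets are disjoint and connected, and each of them meets at least two of the three cliques $A_1,A_2,A_3$. So any two of them meet a common clique and touch. Since $G$ has no $K_t$-model, the number of sets is at most $t-1=r+q=|M|+e+q$. The empty family gives $e+q\ge0$.
\end{proof}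

If one private part is large, Menger's theorem already gives too many paths.

\begin{lemma}\label{lem:overlap}
Let $A_1,A_2,A_3$ be $r$-cliques with $\rho(A_1,A_2)\ge q+1$. Then $|(A_1\cap A_2)\setminus A_3|\le q$, and hence $\rho(A_1,A_3)\le\rho(A_1,A_2)+q$.
\end{lemma}

\begin{proof}
Suppose that $x_3\ge q+1$, and let $\ell=e+q+1$, which is positive by Lemma~\ref{lem:core}. By \eqref{eq:sizes}, $|P_3|=e+x_3\ge\ell$ and $|P_1\cup P_2|=2e+x_1+x_2=e+\rho(A_1,A_2)\ge\ell$. Also $|M|+\ell=t\le\kappa+1$. Lemma~\ref{lem:basic}(d) gives $\ell$ disjoint $P_3$--$(P_1\cup P_2)$ paths in $G-M$, contrary to Lemma~\ref{lem:core}. The second claim follows from $A_1\setminus A_3\subseteq(A_1\setminus A_2)\cup((A_1\cap A_2)\setminus A_3)$.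
\end{proof}

The remaining case is that all $x_i$ are at most $q$, as for three disjoint cliques. Then each private part has fewer than $e+q+1$ vertices, so linking one part to the other two is not enough, and we need paths between all three pairs at the same time. The tool for this is Mader's theorem. Let $\mathcal S$ be a family of disjoint vertex sets of a graph $H$, with union $T$. An \emph{$\mathcal S$-path} is a path whose ends lie in different members of $\mathcal S$. An edge is \emph{spanned} by a set if both its ends lie in the set.

\begin{theorem}[Mader \cite{Mader}; see {\cite[Theorem 73.1]{Schrijver}}]\label{thm:mader}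
The maximum number of disjoint $\mathcal S$-paths in $H$ equals the minimum of
\[
|U_0|+\sum_{i=1}^h\lfloor|\partial U_i|/2\rfloor
\]
over all partitions $U_0,U_1,\dots,U_h$ of $V(H)$ such that each $\mathcal S$-path disjoint from $U_0$ traverses an edge spanned by some $U_i$ with $i\ge1$. Here $\partial U_i$ is the set of vertices of $U_i$ that lie in $T$ or have a neighbor in $V(H)\setminus(U_0\cup U_i)$.
\end{theorem}

The expression is an upper bound for a simple reason: an $\mathcal S$-path that avoids $U_0$ and traverses an edge spanned by $U_i$ contains two vertices of $\partial U_i$, found by following the path from that edge in both directions until it ends or leaves $U_i$. We use the converse, the existence of a partition that certifies the maximum. All vertices of $T$ lie in $U_0$ or in some $\partial U_i$, so without the rounding the minimum would be at least $|T|/2$. The rounding is the difficulty: a vertex of $T$ that forms a part by itself contributes $\lfloor1/2\rfloor=0$. We use the connectivity of $G$ to show that every part that meets $T$ has a large boundary, so that the rounding loses little.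

\begin{lemma}\label{lem:three}
No three $r$-cliques of $G$ are pairwise at distance at least $7q$.
\end{lemma}

\begin{proof}
Suppose that $A_1,A_2,A_3$ are. As $7q\ge q+1$, Lemma~\ref{lem:overlap} gives $x_1,x_2,x_3\le q$, so \eqref{eq:sizes} gives $e\ge5q$ and $|P_i|\ge e$ for all $i$. Let $H=G-M$, $\mathcal S=\{P_1,P_2,P_3\}$ and $T=P_1\cup P_2\cup P_3$, so $|T|\ge3e$. By Lemma~\ref{lem:core} and Theorem~\ref{thm:mader}, there is a partition $U_0,\dots,U_h$ of $V(H)$ as in Theorem~\ref{thm:mader} with
\begin{equation}\label{eq:mader}
|U_0|+\sum_{i\ge1}\lfloor|\partial U_i|/2\rfloor\le e+q .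
\end{equation}
For $i\ge1$ let $I_i=U_i\setminus\partial U_i$. The vertices of $I_i$ are not in $T$, and their neighbors in $H$ lie in $U_0\cup U_i$. Let $H^*$ be obtained from $H-U_0$ by deleting all edges spanned by some $U_i$. The vertices of the sets $I_i$ are isolated in $H^*$. No component of $H^*$ meets two members of $\mathcal S$, since it would contain an $\mathcal S$-path that avoids $U_0$ and all spanned edges. We record that
\begin{equation}\label{eq:slack}
\kappa+1-|M|=e+q+F+2 .
\end{equation}

Let $L$ be the union of the components of $H^*$ that meet $P_1$. Then $P_1\setminus U_0\subseteq L$, the set $L$ is disjoint from $U_0\cup P_2\cup P_3$, and $L\cap U_i\subseteq\partial U_i$ for $i\ge1$.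

\emph{Step 1: $|L\cup U_0|\le e+q$.} A path in $H-U_0$ can leave $L$ only inside some part $U_i$. So we can cut $L$ from the rest by deleting $U_0$ and, from each boundary $\partial U_i$, the smaller of the two sets $\partial U_i\cap L$ and $\partial U_i\setminus L$. Formally, let $J$ be the set of $i\ge1$ with $|\partial U_i\cap L|>|\partial U_i\setminus L|$, let $W_i=\partial U_i\setminus L$ for $i\in J$ and $W_i=\partial U_i\cap L$ for $i\notin J$, and let $W=U_0\cup\bigcup_{i\ge1}W_i$. Then $|W_i|\le\lfloor|\partial U_i|/2\rfloor$, so $|W|\le e+q$ by \eqref{eq:mader}. Since $|M|+|W|\le r+q\le\kappa$, the graph $H-W$ is connected by Lemma~\ref{lem:basic}(c). Partition its vertex set into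
\[
L^+=(L\setminus W)\cup\bigcup_{i\in J}I_i\qquad\text{and}\qquad R^+=V(H)\setminus(W\cup L^+).
\]
We claim that every neighbor $y\in V(H)\setminus W$ of a vertex $x\in L^+$ lies in $L^+$. If $y\in L$, then $y\in L\setminus W\subseteq L^+$, so let $y\notin L$. Suppose first that $x\in L\setminus W$, say $x\in U_i$. Then $x\in\partial U_i\cap L$ and $x\notin W_i$, so $i\in J$. The edge $xy$ leaves $L$, a union of components of $H^*$, and $y\notin U_0$, so $xy$ is spanned by a part, which must be $U_i$. Suppose next that $x\in I_i$ with $i\in J$; then again $y\in U_i$, as $y\notin U_0$. In both cases $i\in J$ and $y\in U_i\setminus L=W_i\cup I_i$, so $y\in I_i\subseteq L^+$. This proves the claim.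

Since $H-W$ is connected, $L^+$ or $R^+$ is empty. The set $P_2\cup P_3$ avoids $L$ and all $I_i$, so it avoids $L^+$. If $R^+$ were empty, then $P_2\cup P_3\subseteq W$ and $2e\le e+q$, contrary to $e\ge5q$. Hence $L^+=\emptyset$, so $L\subseteq W$ and $|L\cup U_0|\le|W|\le e+q$.

\emph{Step 2: if $i\ge1$ and $U_i$ contains a vertex $x\in P_1$, then $|\partial U_i|\ge6$.} There are three cases.
\begin{itemize}
\item $I_i=\emptyset$. Since $x\in L$, a neighbor $y$ of $x$ in $H$ lies in $U_0$, or in $L$ (if $xy$ is an edge of $H^*$), or in $U_i=\partial U_i$. By Lemma~\ref{lem:basic}(b) and \eqref{eq:slack}, $x$ has at least $e+q+F+2$ neighbors in $H$, and by Step~1 at most $e+q$ of them lie in $L\cup U_0$. So $|\partial U_i|\ge F+2\ge6$.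
\item $I_i\ne\emptyset$ and $V(H)\ne U_0\cup U_i$. The vertex set of $G-(M\cup U_0\cup\partial U_i)$ consists of the nonempty sets $I_i$ and $V(H)\setminus(U_0\cup U_i)$, and no edge joins them. By Lemma~\ref{lem:basic}(c), $|M|+|U_0|+|\partial U_i|\ge\kappa+1$. With \eqref{eq:slack} and $|U_0|\le e+q$ this gives $|\partial U_i|\ge F+2\ge 6$.
\item $V(H)=U_0\cup U_i$. Then $T\setminus U_0\subseteq\partial U_i$, so $|\partial U_i|\ge3e-(e+q)\ge9q\ge6$.
\end{itemize}

\emph{Step 3: the contradiction.} The hypotheses are symmetric in $P_1,P_2,P_3$, so Steps 1 and 2 hold for $P_2$ and $P_3$, with the same partition and with $L$, $J$, $W$ defined from $P_2$ or $P_3$. Hence $|\partial U_i|\ge6$ for every $i\ge1$ with $U_i\cap T\ne\emptyset$. For an integer $\beta\ge6$ we have $\lfloor\beta/2\rfloor\ge\frac{\beta-1}2\ge\frac5{12}\beta$. The sets $\partial U_i$ with $U_i\cap T\neq\emptyset$ cover $T\setminus U_0$, so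
\[
|U_0|+\sum_{i\ge1}\lfloor|\partial U_i|/2\rfloor\ge|U_0|+\tfrac5{12}\bigl(3e-|U_0|\bigr)\ge\tfrac54e\ge e+\tfrac54q>e+q,
\]
contrary to \eqref{eq:mader}. The distance $7q$ was chosen to make $e\ge5q$ in this last line.
\end{proof}

\section{Close cliques and far cliques}\label{sec:end}

We finish the proof of Proposition~\ref{prop:claim} by finding a $K_t$-model in $G$. Both cases use the following observation: if $A,D\in\mathcal F$ and $w\in D\setminus A$, then $w$ is adjacent to all of $A\cap D$, so
\begin{equation}\label{eq:miss}
w \text{ has at most } \rho(A,D) \text{ non-neighbors in } A.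
\end{equation}

\subsection*{All distances in $\mathcal F$ are less than $b$}

Fix $A\in\mathcal F$ and let $R=V\setminus A$, which is nonempty. By Lemma~\ref{lem:basic}(a), every $w\in R$ lies in a member of $\mathcal F$, so by \eqref{eq:miss} it has at most $b$ non-neighbors in $A$. By Lemma~\ref{lem:basic}(b), $G[R]$ has minimum degree at least $\kappa+1-r\ge F\ge c_1p\sqrt{\ln p}$, so by Theorem~\ref{thm:KT} it has a $K_p$-model $D_1,\dots,D_p$. Each $D_i$ touches all but at most $b$ vertices of $A$, but different $D_i$ may miss different vertices. We give up the few vertices of $A$ that are missed often, and for the others we merge the $D_i$ at random.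

Pick $w_i\in D_i$ for each $i$. For $a\in A$ let $Z_a$ be the set of indices $i$ such that $a$ is not adjacent to $w_i$. Then $\sum_{a\in A}|Z_a|\le pb$. Hence the set $X=\{a\in A:|Z_a|\ge p/4\}$ has at most $4b$ vertices, and at most $pb=5b^3$ vertices $a$ have $Z_a\ne\emptyset$, however large $r$ is.

Partition $\{1,\dots,p\}$ uniformly at random into $5b$ blocks of size $b$. For $a\in A\setminus X$, a given block is contained in $Z_a$ with probability $\binom{|Z_a|}{b}/\binom pb\le(|Z_a|/p)^b<4^{-b}$, and with probability $0$ if $Z_a=\emptyset$. So the expected number of pairs consisting of a vertex $a\in A\setminus X$ and a block contained in $Z_a$ is at most $5b^3\cdot5b\cdot4^{-b}$. This is less than $1$, since $b\ge16$, $25\cdot16^4<2^{21}<4^{16}$, and $b^44^{-b}$ decreases as $(1+\frac1b)^4<4$. Fix a partition with no such pair, and for each block take the union of the sets $D_i$ with $i$ in the block. These $5b$ unions are connected and pairwise touch, because the $D_i$ are connected and pairwise touch. Each union touches every vertex $a\in A\setminus X$, because its block contains an index $i\notin Z_a$. Together with the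 singletons of $A\setminus X$ we obtain at least $(r-4b)+5b=r+b\ge r+q+1=t$ branch sets, a contradiction.

\subsection*{Two members of $\mathcal F$ are at distance at least $b$}

By the triangle inequality, for each $A\in\mathcal F$ one of these two members, call it $B$, satisfies $\rho(A,B)\ge b/2$. If $D\in\mathcal F$ and $\rho(A,D)\ge q+1$, then Lemma~\ref{lem:overlap} gives $\rho(A,B)\le\rho(A,D)+q$, so
\[
\rho(A,D)\ge\tfrac b2-q=2(q+1)^2-q=7q+2(q-1)^2\ge7q .
\]
Thus every distance in $\mathcal F$ is at most $q$ or at least $7q$. The relation $\rho\le q$ on $\mathcal F$ is therefore transitive, since two steps give distance at most $2q<7q$, and it is an equivalence relation. Members of different classes are at distance at least $7q$, so by Lemma~\ref{lem:three} there are at most two classes. Since $|\mathcal F|>\gamma\ge2^{q+1}$, some class $\mathcal C$ has more than $2^q$ members.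

Fix $A\in\mathcal C$ and let $R_A=\bigcup_{D\in\mathcal C}(D\setminus A)$. By Lemma~\ref{lem:trace}, which is where maximality of the cliques is needed, each $D\in\mathcal C$ is determined by the subset $D\setminus A$ of $R_A$. So $2^{|R_A|}>2^q$, and we can choose $Q\subseteq R_A$ with $|Q|=q+1$. By \eqref{eq:miss}, each vertex of $Q$ has at most $q$ non-neighbors in $A$. The vertices of $Q$ are the extra vertices of Example~\ref{ex:two}.

Choose $B\in\mathcal F$ with $\ell=\rho(A,B)\ge b/2\ge(q+1)^2$, and let $Z=A\cap B$, $X=A\setminus B$ and $Y=B\setminus A$, so that $|Z|=r-\ell$ and $|X|=|Y|=\ell$. At most $q(q+1)$ vertices of $X$ have a non-neighbor in $Q$, and $\ell-q(q+1)\ge q+1$. So there is $X_1\subseteq X$ with $|X_1|=q+1$ such that every vertex of $X_1$ is adjacent to every vertex of $Q$. Let $X_2=X\setminus X_1$. Since $Q\cap A=\emptyset$, we have $|X_2\cup Q|=\ell$. The sets $X_2\cup Q$ and $Y$ are disjoint from $Z\cup X_1$, and $|Z\cup X_1|+\ell=(r-\ell)+(q+1)+\ell=t\le\kappa+1$. By Lemma~\ref{lem:basic}(d), there are $\ell$ disjoint $(X_2\cup Q)$--$Y$ paths in $G-(Z\cup X_1)$; some of them may be single vertices of $Q\cap Y$.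

These $\ell$ paths and the singletons of $Z\cup X_1$ are $t$ disjoint connected sets, and they pairwise touch. Two singletons touch because $Z\cup X_1\subseteq A$. Every path has a vertex in $Y\subseteq B$, so it touches every other path and every vertex of $Z\subseteq B$. Finally, every path has a vertex in $X_2$ or in $Q$, and every vertex of $X_1$ is adjacent to all of $X_2\subseteq A$ and to all of $Q$. So $G$ has a $K_t$-model, a contradiction.

Both cases are impossible, so Proposition~\ref{prop:claim} holds. This proves Theorem~\ref{thm:maximal}, and with it Theorem~\ref{thm:main}.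

\begin{thebibliography}{9}

\bibitem{Kostochka} Kostochka, 1984.

\bibitem{Mader} Mader, 1978.

\bibitem{Schrijver} Schrijver, \emph{Combinatorial Optimization}.

\bibitem{Thomason} Thomason, 1984.

\bibitem{Wood} David R. Wood, \emph{Cliques in Graphs Excluding a Complete Graph Minor}, arXiv:1511.04655 (2015).

\end{thebibliography}
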